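\title{Displaying Polish groups on separable Banach lattices}

\begin{abstract}
We show that every Polish group is the group of lattice isometries, in the strong operator topology, of the space $C(Q)$ of continuous functions on the Hilbert cube under an equivalent lattice norm. The group acts by composition with homeomorphisms, and the new norm can be taken as close to the supremum norm as desired. Conversely, only Polish groups arise in this way on separable Banach lattices. The construction starts from a closed group of homeomorphisms of a compact metrizable space $Z$ and lets it act on the product of the hyperspace $2^Z$ with an auxiliary space of labels. It also identifies the groups that can be displayed on $C(\Delta)$, with $\Delta$ the Cantor set, and realizes $G\times\{-1,1\}$, for every Polish group $G$, as the linear isometry group of a renorming of $C[0,1]$.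
\end{abstract}

\section{Introduction}

\subsection*{The problem}
All spaces are real and all operators are linear. A \emph{Banach lattice} is a vector lattice $E$ with a complete \emph{lattice norm}, that is, a norm such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. The basic example is $C(K)$, for $K$ compact, with the pointwise order and the supremum norm $\|\cdot\|_\infty$. An operator $T$ between Banach lattices is a \emph{lattice homomorphism} if $T(x\vee y)=Tx\vee Ty$ for all $x,y$; it is then positive, and it preserves infima because $x\wedge y=x+y-x\vee y$. It is a \emph{lattice isomorphism} if it is invertible and both $T$ and $T^{-1}$ are lattice homomorphisms, and a \emph{lattice isometry} if it is moreover isometric. We write $\mathrm{ISO}(E)$ for the group of lattice isometries of $E$ onto itself, with the strong operator topology (SOT), the topology of pointwise norm convergence on $E$. Equivalent norms give the same strong operator topology.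

\begin{definition}\label{def:display}
Let $G$ be a topological group and $E$ a Banach lattice. A \emph{representation} of $G$ on $E$ is a continuous homomorphism $\rho:G\to\mathrm{ISO}(E)$; continuity means that $g\mapsto\rho(g)x$ is continuous for each $x\in E$. It is \emph{topologically faithful} if it is a homeomorphism of $G$ onto $\rho(G)$. A \emph{display} of $G$ on $E$ is a topologically faithful representation $\rho$ for which there is an equivalent lattice norm $\|\cdot\|'$ on $E$ with $\rho(G)=\mathrm{ISO}(E,\|\cdot\|')$. If a display exists, $G$ is \emph{displayable} on $E$.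
\end{definition}

A display thus realizes $G$, with its topology, as the full symmetry group of a Banach lattice. It does so by a renorming that keeps the isometries in $\rho(G)$ and destroys all the others. The trivial group is displayed on $\mathbb R$, where the only positive isometry is the identity. The homeomorphism group of a compact metrizable space $K$ is displayed on $C(K)$ without any renorming (Lemma~\ref{lem:homeo}). Finite groups are displayed on finite-dimensional lattices (Section~\ref{sec:finite}). There is also one evident restriction: a group displayed on a separable lattice must be \emph{Polish}, that is, separable and completely metrizable.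

For Banach spaces, with surjective linear isometries and equivalent norms in place of lattice isometries and lattice norms, Ferenczi and Rosendal \cite[Theorem~31]{Fer11} proved that for every Polish group $G$ the group $G\times\{-1,1\}$ is displayable on some separable real Banach space. The factor $\{-1,1\}$ matters there, since a group displayable in that sense must contain a central involution: the operator $-I$ is an isometry for every norm. But $-I$ is not positive, so for lattices this obstruction disappears and one would guess that the factor can be dropped. For locally compact Polish groups $G$, Oikhberg and Tursi proved that there are a locally compact Polish space $X$ and an equivalent lattice norm on $C_0(X)$ whose group of lattice isometries is $G$. The following question is posed in \cite{OT24}.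

\begin{quote}
\emph{Is every Polish group displayable on some separable Banach lattice?}
\end{quote}

\subsection*{Results}
The answer is yes, and one lattice serves all groups. Let $Q=[0,1]^{\mathbb N}$ be the Hilbert cube and $\Delta=\{0,1\}^{\mathbb N}$ the Cantor set.

\begin{theorem}\label{thm:answer}
Every Polish group is displayable on the separable Banach lattice $C(Q)$, and for any prescribed $\varepsilon\in(0,1)$ the new norm can be chosen with $\|\cdot\|_\infty\le\|\cdot\|'\le(1+\varepsilon)\|\cdot\|_\infty$. Conversely, every topological group displayable on a separable Banach lattice is Polish.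
\end{theorem}

Every Polish group is a closed subgroup of $\mathrm{Homeo}(Q)$, so it has a topologically faithful representation on $C(Q)$. The work lies in the renorming, and for this we change the space on which the group acts. For a nonempty compact metrizable space $Z$, let $\mathrm{Homeo}(Z)$ be its homeomorphism group with the topology of uniform convergence, and let $2^Z$ be the \emph{hyperspace} of nonempty closed subsets of $Z$ with the Hausdorff metric. A homeomorphism $g$ of $Z$ acts on $2^Z$ by $A\mapsto gA$.

\begin{theorem}\label{thm:main}
Let $Z\ne\emptyset$ be compact metrizable, $G$ a closed subgroup of $\mathrm{Homeo}(Z)$, $M\ne\emptyset$ a compact metrizable space without isolated points, $L=2^Z\times M$, and $0<\varepsilon<1$. Let $G$ act on $L$ by $g(A,t)=(gA,t)$, and put $\rho(g)f=f\circ g^{-1}$ for $f\in C(L)$. Then: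
\begin{enumerate}
\item[(1)] $\rho:G\to\mathrm{ISO}(C(L),\|\cdot\|_\infty)$ is a topologically faithful representation.
\item[(2)] There is a lattice norm $\|\cdot\|_G$ on $C(L)$ with $\|\cdot\|_\infty\le\|\cdot\|_G\le(1+\varepsilon)\|\cdot\|_\infty$ and $\mathrm{ISO}(C(L),\|\cdot\|_G)=\rho(G)$.
\item[(3)] If $L$ is connected, the group of all surjective linear isometries of $(C(L),\|\cdot\|_G)$ is $\{\pm\rho(g):g\in G\}$.
\end{enumerate}
\end{theorem}

A topological group is \emph{non-archimedean} if it has a neighborhood base at $1$ consisting of open subgroups.

\begin{theorem}\label{thm:further}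
\begin{enumerate}
\item[(a)] For every Polish group $G$ there is an equivalent norm on the Banach space $C[0,1]$ whose group of surjective linear isometries, in the strong operator topology, is topologically isomorphic to $G\times\{-1,1\}$.
\item[(b)] If $G$ is displayable on $(C(K),\|\cdot\|_\infty)$, with $K$ compact metrizable, then $G$ is topologically isomorphic to a closed subgroup of $\mathrm{Homeo}(K)$.
\item[(c)] A topological group is displayable on $(C(\Delta),\|\cdot\|_\infty)$ if and only if it is a non-archimedean Polish group.
\item[(d)] There is a closed, even discrete, subgroup $G$ of $\mathrm{Homeo}(\Delta)$ for which the representation $g\mapsto(f\mapsto f\circ g^{-1})$ on $C(\Delta)$ is not a display.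
\end{enumerate}
\end{theorem}

Part (d) shows that the passage from $Z$ to $2^Z\times M$ in Theorem~\ref{thm:main} cannot simply be omitted.

The norm $\|\cdot\|_G$ marks a sequence of points by distinct weights and takes a supremum over the $G$-orbit of the marked sequence. Section~\ref{sec:finite} carries this out on a finite set. Section~\ref{sec:obstacles} isolates the two things that go wrong on an infinite compact space, one repaired by $2^Z$ and the other by $M$, and proves Theorem~\ref{thm:further}(d). Sections~\ref{sec:hyper}--\ref{sec:linear} prove Theorem~\ref{thm:main}, and Section~\ref{sec:apply} derives the remaining statements.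

\section{Background}\label{sec:background}

\subsection*{Polish groups}
Let $K$ be a compact space with compatible metric $d$. The topology of $\mathrm{Homeo}(K)$ is given by the uniform metric $D_K(g,h)=\sup_x d(gx,hx)$ and makes it a Polish group. We use in particular that $h_n\to h$ if and only if $h_n^{-1}\to h^{-1}$. If $E$ is a separable Banach space with a dense sequence $(x_j)$ in its unit ball, then $\sum_j2^{-j}\|Sx_j-Tx_j\|$ metrizes the strong operator topology on norm-bounded sets of operators. So continuity on groups of isometries of $E$ can be tested with sequences. The following facts are quoted.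
\begin{enumerate}
\item[(F1)] (Uspenskij \cite{Usp86}; \cite[Theorem~9.18]{Kec}) Every Polish group is topologically isomorphic to a subgroup of $\mathrm{Homeo}(Q)$, which is closed by (F2).
\item[(F2)] A Polish subgroup of a Polish group is closed.
\item[(F3)] (\cite[\S9.B]{Kec}) The group of surjective isometries of a separable complete metric space is Polish in the topology of pointwise convergence.
\item[(F4)] (Kechris, \cite[Theorem~1.5.1]{BK}) The non-archimedean Polish groups are, up to topological isomorphism, the closed subgroups of $S_\infty$, the group of permutations of $\mathbb N$ with the topology of pointwise convergence.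
\item[(F5)] (Curtis--Schori \cite{CS78}) $2^Q$ is homeomorphic to $Q$.
\item[(F6)] (Milutin) $C(Q)$ and $C[0,1]$ are isomorphic as Banach spaces.
\item[(F7)] (Brouwer) A nonempty zero-dimensional compact metrizable space without isolated points is homeomorphic to $\Delta$.
\end{enumerate}

\subsection*{Measures and extreme points}
By the Riesz representation theorem, $C(K)^*$ is the space $M(K)$ of finite signed Borel measures on $K$. We write $\nu(f)=\int f\,d\nu$, and $\|\nu\|_{\mathrm{tv}}=\sup\{\nu(f):\|f\|_\infty\le1\}$ for the total variation. Positive functionals correspond to positive measures, and bounded weak*-closed sets are weak*-compact. For distinct points $k_i$ we have $\|\nu\|_{\mathrm{tv}}\ge\sum_i|\nu(\{k_i\})|$, and equality forces $\nu=\sum_i\nu(\{k_i\})\delta_{k_i}$. A point $\nu$ of a convex set $C$ is \emph{extreme} if $\nu=\frac12(\nu'+\nu'')$ with $\nu',\nu''\in C$ implies $\nu'=\nu''=\nu$. For a nonempty bounded set $W\subset M(K)$ we use two facts.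
\begin{enumerate}
\item[(F8)] (Hahn--Banach separation) The weak*-closed convex hull of $W$ consists of the $\nu$ with $\nu(f)\le\sup_{\omega\in W}\omega(f)$ for all $f\in C(K)$.
\item[(F9)] (Milman) If $W$ is weak*-compact, every extreme point of its weak*-closed convex hull lies in $W$.
\end{enumerate}

\subsection*{Lattice isomorphisms of $C(K)$}
A lattice isometry for any equivalent lattice norm on $C(K)$ is a lattice isomorphism, so the next lemma lists all the candidates once and for all.

\begin{lemma}\label{lem:weighted}
Let $K\neq\emptyset$ be compact metrizable and $T$ a lattice isomorphism of $C(K)$. Then $Tf=w\cdot(f\circ\tau)$ with $w=T1\in C(K)$, $w>0$, and $\tau\in\mathrm{Homeo}(K)$.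
\end{lemma}

\begin{proof}
Fix $k\in K$. The functional $\varphi(f)=Tf(k)$ is a lattice homomorphism $C(K)\to\mathbb R$, nonzero because $T$ is onto. It is positive, hence given by a positive measure. If the support of this measure contained two points $x\ne y$, we could choose $f,g\ge0$ with disjoint supports and $f(x)>0$, $g(y)>0$. Then $\varphi(f)>0$ and $\varphi(g)>0$, while $\min\{\varphi(f),\varphi(g)\}=\varphi(f\wedge g)=0$. So the support is one point $\tau(k)$, and $Tf(k)=w(k)f(\tau(k))$ with $w(k)>0$. Taking $f=1$ gives $w=T1$, which is continuous. For every $f\in C(K)$ the function $f\circ\tau=Tf/w$ is continuous, and $C(K)$ generates the topology of $K$, so $\tau$ is continuous. In the same way $T^{-1}f=w'\cdot(f\circ\tau')$. The identity $f=TT^{-1}f=w\cdot(w'\circ\tau)\cdot(f\circ\tau'\circ\tau)$ gives $w\cdot(w'\circ\tau)=1$ for $f=1$, and then $\tau'\circ\tau=\mathrm{id}$ because $C(K)$ separates points. The identity $T^{-1}T=I$ gives $\tau\circ\tau'=\mathrm{id}$.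
\end{proof}

\begin{lemma}\label{lem:homeo}
For $K\ne\emptyset$ compact metrizable, $h\mapsto(f\mapsto f\circ h^{-1})$ is a topological isomorphism of $\mathrm{Homeo}(K)$ onto $\mathrm{ISO}(C(K),\|\cdot\|_\infty)$.
\end{lemma}

\begin{proof}
The map is a homomorphism into $\mathrm{ISO}(C(K),\|\cdot\|_\infty)$, injective because $C(K)$ separates points. Let $Tf=w\cdot(f\circ\tau)$ be a lattice isometry. It maps $\{f:0\le f\le1\}$ onto itself, and the supremum of $Tf(k)=w(k)f(\tau(k))$ over this set gives $1=w(k)$. So the map is onto.

If $h_n\to h$, then $h_n^{-1}\to h^{-1}$ uniformly, and $f\circ h_n^{-1}\to f\circ h^{-1}$ uniformly by uniform continuity of $f$. Conversely, suppose that $f\circ h_n^{-1}\to f\circ h^{-1}$ uniformly for all $f$. Let $\eta>0$, let $z_1,\dots,z_m$ be an $\eta$-net in $K$, and use the functions $d(\cdot,z_j)$. For large $n$ we have $|d(h_n^{-1}x,z_j)-d(h^{-1}x,z_j)|<\eta$ for all $x$ and $j$. Given $x$, choose $j$ with $d(h^{-1}x,z_j)\le\eta$. Then $d(h_n^{-1}x,z_j)\le2\eta$, so $d(h_n^{-1}x,h^{-1}x)\le3\eta$. Hence $h_n^{-1}\to h^{-1}$ and $h_n\to h$.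
\end{proof}

By Lemma~\ref{lem:weighted}, a norm that displays a group of homeomorphisms has two tasks: to force $w=1$, and to force $\tau$ into the group.

\section{The model case: finite permutation groups}\label{sec:finite}

Let $Z=\{1,\dots,n\}$ with $n\ge2$, so that $C(Z)=\mathbb R^n$, and let $G$ be a subgroup of $S_n$. Choose weights $c_1,\dots,c_n$ such that
\[
c_i\ \text{are distinct},\qquad 0<c_i<1,\qquad s:=\textstyle\sum_ic_i>1,
\]
and put
\[
p(f)=\max_{g\in G}\sum_ic_if(gi),\qquad \|f\|_G=\max\{\|f\|_\infty,\ p(|f|)\}.
\]
This is a lattice norm with $\|\cdot\|_\infty\le\|\cdot\|_G\le s\|\cdot\|_\infty$, and it is invariant under $f\mapsto f\circ g$ for $g\in G$. We claim that it has no other lattice isometries. Let $Tf=w\cdot(f\circ\tau)$ be one, with $\tau\in S_n$.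

\emph{The condition $c_i<1$ gives $w=1$.} For the indicator $e_k$ of $\{k\}$ we have $p(e_k)\le\max_ic_i<1$, so $\|e_k\|_G=1$. Since $Te_{\tau(k)}=w(k)e_k$, we get $w(k)=1$.

\emph{The condition $s>1$ makes $T$ preserve $p$.} Near the constant function $1$ the second term of the norm dominates. Let $\eta=(s-1)/(s+1)$ and $\|f\|_\infty\le1$. Then $1+\eta f>0$ and
\[
p(1+\eta f)=s+\eta p(f)\ge(1-\eta)s=\frac{2s}{s+1}=1+\eta\ge\|1+\eta f\|_\infty ,
\]
so $\|1+\eta f\|_G=s+\eta p(f)$. Since $T(1+\eta f)=1+\eta f\circ\tau$, we obtain $p(f\circ\tau)=p(f)$.

\emph{Distinct weights give $\tau\in G$.} Define $f$ by $f(\tau i)=c_i$. Then $p(f\circ\tau)\ge\sum_ic_i^2$, by taking $g=1$. On the other hand, $p(f)=\sum_ic_ic_{\tau^{-1}gi}$ for some $g\in G$. The vectors $(c_i)_i$ and $(c_{\tau^{-1}gi})_i$ have the same Euclidean length, and their inner product is at least $\sum_ic_i^2$. By the equality case of the Cauchy--Schwarz inequality they are equal. As the $c_i$ are distinct, $\tau^{-1}gi=i$ for all $i$, that is, $\tau=g\in G$.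

A finite group of order $n\ge2$ acts faithfully on itself by left multiplication, so it is displayed on $(\mathbb R^n,\|\cdot\|_\infty)$. In the language of measures, the norm sees the point masses $\delta_k$ and the orbit of the measure $\mu=\sum_ic_i\delta_i$. An isometry sends $\mu$ into its orbit, and from the image of $\mu$ one reads off where each marked point has gone.

\section{Two obstacles on a compact space}\label{sec:obstacles}

For $G\le\mathrm{Homeo}(Z)$ with $Z$ infinite, the natural attempt is to mark a dense sequence $(z_i)$ with summable weights and to use the norm $\max\{\|f\|_\infty,\sup_g\sum_ic_i|f(gz_i)|\}$. The supremum is no longer attained. The norm sees the measures $\sum_ic_i\delta_{gz_i}$ and, on the same footing, their weak* limits $\sum_ic_i\delta_{y_i}$, where $y_i=\lim_ng_nz_i$ for a sequence $g_n\in G$. This causes two problems.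

\subsection*{Pointwise limits}
At best, the argument of Section~\ref{sec:finite} now shows that $\tau$ is a pointwise limit of elements of $G$ on the marked points, while $G$ is closed only under uniform limits. This is a defect of the representation on $C(Z)$ and not only of the particular norm.

\begin{lemma}\label{lem:pointwise}
Let $G\le\mathrm{Homeo}(Z)$, and let $\|\cdot\|'$ be an equivalent norm on $C(Z)$ for which all maps $f\mapsto f\circ g$, $g\in G$, are isometries. If $h\in\mathrm{Homeo}(Z)$ and both $h$ and $h^{-1}$ are pointwise limits of sequences in $G$, then $f\mapsto f\circ h$ is an isometry for $\|\cdot\|'$.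
\end{lemma}

\begin{proof}
Let $g_n\to h$ pointwise and $f\in C(Z)$. Then $f\circ g_n\to f\circ h$ pointwise and boundedly, hence weakly, by dominated convergence. An equivalent norm is weakly lower semicontinuous, so $\|f\circ h\|'\le\liminf_n\|f\circ g_n\|'=\|f\|'$. The same inequality for $h^{-1}$, applied to $f\circ h$, gives $\|f\|'\le\|f\circ h\|'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:further}(d)]
Give $\Delta=\{0,1\}^{\mathbb N}$ the metric $d(x,y)=2^{-\min\{i:\,x_i\ne y_i\}}$. For $n\ge0$ let
\[
W_n=\{x\in\Delta:\ x_2=\dots=x_{n+1}=0,\ x_{n+2}=1\},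
\]
so that $W_0=\{x:x_2=1\}$. These sets are nonempty, clopen and pairwise disjoint, and they do not depend on $x_1$. For a finite set $F\subset\{0,1,2,\dots\}$ let $s_F$ be the homeomorphism that flips the coordinate $x_1$ on $\bigcup_{n\in F}W_n$ and fixes all other points. Then $s_Fs_{F'}=s_{F\triangle F'}$, and $|F\triangle F'|\equiv|F|+|F'|\pmod2$, so
\[
G=\{s_F:\ F\ \text{finite},\ |F|\ \text{even}\}
\]
is a group. If $F\ne F'$, then $s_Fx$ and $s_{F'}x$ differ in the first coordinate for $x\in W_n$, $n\in F\triangle F'$, so $D_\Delta(s_F,s_{F'})=\frac12$. Thus $G$ is discrete, a uniformly convergent sequence in $G$ is eventually constant, so $G$ is closed, and the involution $u=s_{\{0\}}$ is not in $G$. For $n\ge1$ the element $s_{\{0,n\}}\in G$ agrees with $u$ outside $W_n$, and a point lies in at most one $W_n$. Hence $s_{\{0,n\}}\to u=u^{-1}$ pointwise. By Lemma~\ref{lem:pointwise}, $f\mapsto f\circ u$ is a lattice isometry for every equivalent lattice norm invariant under $G$, and by the injectivity in Lemma~\ref{lem:homeo} it does not come from an element of $G$.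
\end{proof}

The remedy is to mark closed sets instead of points. In the example, let $A=\{x:x_1=0\}$. For $n\ge1$ the set $s_{\{0,n\}}A$ contains a point $y\in W_n$ with $y_1=1$ and $y_2=0$, whereas the points of $uA$ with first coordinate $1$ lie in $W_0$ and have second coordinate $1$. So $d(y,uA)\ge\frac14$, and $s_{\{0,n\}}A$ does not converge to $uA$ in the Hausdorff metric. On $2^\Delta$ the unwanted pointwise convergence is gone. Lemma~\ref{lem:uniform} shows that this is a general phenomenon.

\subsection*{Collisions}
The limits $y_i$ need not be distinct. Let $G$ be the group of increasing homeomorphisms of $Z=[0,1]$, let all $z_i$ lie in $(0,1]$, and let $g_n(x)=x^{1/n}$. Then $g_nz_i\to1$ for all $i$, and the limit measure is $s\delta_1$. It retains no trace of the individual marked points. Moreover, the norm now dominates $s|f(1)|$, so the evaluation at $1$ has dual norm at most $1/s<1$, and the normalization that gave $w=1$ is lost. The hyperspace does not help, since $g_nA\to\{1\}$ for every closed $A\subset(0,1]$. The remedy is to attach to the $i$-th marked object a label $t_i$ in a space $M$ on which $G$ acts trivially.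 If the labels are distinct, the atoms remain distinct in every limit.

\section{The hyperspace}\label{sec:hyper}

From now on $Z$, $G$, $M$, $L$, $\varepsilon$, $\rho$ are as in Theorem~\ref{thm:main}, and $K=2^Z$. Fix compatible metrics $d$ on $Z$ and $d_M$ on $M$. The Hausdorff metric is
\[
d_H(A,B)=\max\Big\{\max_{a\in A}d(a,B),\ \max_{b\in B}d(b,A)\Big\},
\]
and $(K,d_H)$ is compact. On $L=K\times M$ we use $d_L=\max\{d_H,d_M\}$, and $\pi:L\to M$ is the projection. Three facts follow from the definition.
\begin{enumerate}
\item[(H1)] $z\mapsto\{z\}$ is an isometric embedding of $Z$ into $K$.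
\item[(H2)] Inclusion is a closed relation. If $A_n\subset B_n$, $A_n\to A$, $B_n\to B$ and $a\in A$, take $a_n\in A_n$ nearest to $a$; then $d(a,B)\le d(a,a_n)+d(a_n,B)\le d_H(A,A_n)+d_H(B_n,B)\to0$, so $a\in B$.
\item[(H3)] For $g\in\mathrm{Homeo}(Z)$ the map $A\mapsto gA$ is a homeomorphism of $K$: if $d(x,y)\le\delta$ implies $d(gx,gy)\le\eta$, then $d_H(A,B)\le\delta$ implies $d_H(gA,gB)\le\eta$, and the same applies to $g^{-1}$. Also $d_H(gA,g'A)\le D_Z(g,g')$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
For $g\in\mathrm{Homeo}(Z)$ let $\hat g(A,t)=(gA,t)$. By (H3), $g\mapsto\hat g$ is a homomorphism into $\mathrm{Homeo}(L)$ with $D_L(\hat g,\hat g')\le D_Z(g,g')$, and testing on the points $(\{z\},t)$ gives the reverse inequality by (H1). So $g\mapsto\hat g$ is isometric for the uniform metrics, hence a homeomorphism onto its image. Compose with the isomorphism of Lemma~\ref{lem:homeo} and restrict to $G$.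
\end{proof}

Fix a countable base $\mathcal U$ of nonempty open subsets of $Z$. The reason for passing to $K$ is that pointwise convergence at countably many points of $K$ forces uniform convergence on $Z$.

\begin{lemma}\label{lem:uniform}
Let $g_n,h\in\mathrm{Homeo}(Z)$. If $g_n\overline U\to h\overline U$ in $K$ for every $U\in\mathcal U$, then $g_n\to h$ uniformly.
\end{lemma}

\begin{proof}
Let $\eta>0$. For $x\in Z$ choose $U_x\in\mathcal U$ containing $x$ and contained in the open set $\{y:d(hy,hx)<\eta/2\}$; then $d(hy,hx)<\eta$ for all $y\in\overline{U_x}$. For large $n$ we have $d_H(g_n\overline{U_x},h\overline{U_x})<\eta$. For such $n$ and $y\in U_x$, the point $g_ny$ is within $\eta$ of a point of $h\overline{U_x}$, so $d(g_ny,hx)<2\eta$ and $d(g_ny,hy)<3\eta$. Finitely many sets $U_x$ cover $Z$, so $D_Z(g_n,h)\le3\eta$ for large $n$.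
\end{proof}

The price is that an isometry of $C(L)$ will first produce a homeomorphism of $K$, which need not come from $Z$. Those that do are recognized by the order.

\begin{lemma}\label{lem:order}
Let $\sigma\in\mathrm{Homeo}(K)$ be such that $\sigma$ and $\sigma^{-1}$ preserve inclusion. Then there is $h\in\mathrm{Homeo}(Z)$ with $\sigma(A)=hA$ for all $A\in K$.
\end{lemma}

\begin{proof}
The map $\sigma$ is an automorphism of the ordered set $(K,\subset)$, so it permutes the minimal elements, which are the singletons. Write $\sigma(\{x\})=\{hx\}$. Then $h$ is a bijection of $Z$ with $\sigma^{-1}(\{y\})=\{h^{-1}y\}$, and $h$, $h^{-1}$ are continuous by (H1). For $A\in K$ and $y\in Z$ we have $y\in\sigma(A)\iff\{y\}\subset\sigma(A)\iff\{h^{-1}y\}\subset A\iff y\in hA$.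
\end{proof}

We can mark only countably many closed sets. They must include the sets $\overline U$, for Lemma~\ref{lem:uniform}, and they must be rich enough to detect all inclusions, for Lemma~\ref{lem:order}. Let $\mathcal D\subset K$ be the countable family of all nonempty finite unions of sets $\overline U$, $U\in\mathcal U$.

\begin{lemma}\label{lem:dense}
If $A\subset B$ in $K$, there are $D_n\subset E_n$ in $\mathcal D$ with $D_n\to A$ and $E_n\to B$. In particular $\mathcal D$ is dense in $K$.
\end{lemma}

\begin{proof}
Cover $A$ by finitely many $U\in\mathcal U$ that meet $A$ and have diameter at most $1/n$, and let $D_n$ be the union of their closures. Then $A\subset D_n$, and every point of $D_n$ is within $1/n$ of $A$, so $d_H(D_n,A)\le1/n$. Construct $E_n'$ from $B$ in the same way and put $E_n=D_n\cup E_n'$. Then $B\subset E_n$, and every point of $E_n$ is within $1/n$ of $B$ because $A\subset B$.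
\end{proof}

\section{The norm and its dual ball}\label{sec:norm}

\subsection*{Marked points}
The marked points of $L$ should have distinct labels and should still determine a homeomorphism on all of $L$. So each $D\in\mathcal D$ receives a dense set of labels of its own. Fix a countable base $\mathcal V$ of nonempty open subsets of $M$; it is infinite because $M$ is. Enumerate the pairs in $\mathcal D\times\mathcal V$ as $(A_i,V_i)_{i\ge1}$. Since $M$ has no isolated points, each $V_i$ is infinite, and we can choose recursively $t_i\in V_i\setminus\{t_1,\dots,t_{i-1}\}$. Then: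
\begin{enumerate}
\item[(M1)] the labels $t_i$ are pairwise distinct;
\item[(M2)] for each $D\in\mathcal D$ the set $T_D=\{t_i:A_i=D\}$ is dense in $M$.
\end{enumerate}
This is the only use of the hypothesis on $M$. An isolated point would have to belong to every $T_D$, which is incompatible with (M1) as soon as $\mathcal D$ has two elements.

\subsection*{The norm}
Let $c_i=(1+\varepsilon)2^{-i}$. These weights are distinct, $0<c_i\le c_1<1$ because $\varepsilon<1$, and $s:=\sum_ic_i=1+\varepsilon>1$. For $f\in C(L)$ put
\begin{equation}\label{eq:norm}
\|f\|_G=\max\Big\{\|f\|_\infty,\ \sup_{g\in G}\sum_ic_i\,|f(gA_i,t_i)|\Big\}.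
\end{equation}
This is a supremum of seminorms that are monotone in $|f|$, and $\|\cdot\|_\infty\le\|\cdot\|_G\le(1+\varepsilon)\|\cdot\|_\infty$. So $\|\cdot\|_G$ is an equivalent lattice norm. Replacing $f$ by $\rho(h)f$, with $h\in G$, replaces $g$ by $h^{-1}g$ in the supremum, so $\|\rho(h)f\|_G=\|f\|_G$. Since $\rho(h)^{\pm1}$ are lattice homomorphisms,
\begin{equation}\label{eq:easy}
\rho(G)\subset\mathrm{ISO}(C(L),\|\cdot\|_G).
\end{equation}

\subsection*{The extreme points of the dual ball}
In the finite case we tested the norm on indicators of points and used a maximizing $g$. Neither is available now. What survives is the dual picture: the adjoint of an isometry permutes the extreme points of the dual unit ball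
\[
B^*=\{\nu\in M(L):\ \nu(f)\le\|f\|_G\ \text{for all } f\in C(L)\},
\]
and these can be listed. Let $\mathcal O$ be the closure of the orbit $\{(gA_i)_{i}:g\in G\}$ in the compact metrizable space $K^{\mathbb N}$; it records the possible limits of the marked sequence. For $\theta\in\{\pm1\}^{\mathbb N}$ and $B=(B_i)\in\mathcal O$ let
\[
\omega_{\theta,B}=\sum_i\theta_ic_i\,\delta_{(B_i,t_i)},
\]
and put
\[
L^+=\{\delta_k:k\in L\},\qquad W_1=L^+\cup(-L^+),\qquad W_2=\{\omega_{\theta,B}\},\qquad W=W_1\cup W_2 .
\]

\begin{lemma}\label{lem:W}
Each $\omega_{\theta,B}$ has infinitely many atoms and total variation $s$. The map $(\theta,B)\mapsto\omega_{\theta,B}$ is a homeomorphism of $\{\pm1\}^{\mathbb N}\times\mathcal O$ onto $W_2$ with the weak* topology. The sets $L^+$, $-L^+$, $W_2$ are weak*-compact and pairwise disjoint.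
\end{lemma}

\begin{proof}
By (M1) the points $(B_i,t_i)$ are distinct, which gives the first sentence. For $f\in C(L)$ the series $\sum_i\theta_ic_if(B_i,t_i)$ converges uniformly in $(\theta,B)$ and has continuous terms, so the map is weak*-continuous. It is injective, because by (M1) the restriction of $\omega_{\theta,B}$ to the fiber $K\times\{t_i\}$ is $\theta_ic_i\delta_{(B_i,t_i)}$, which determines $\theta_i$ and $B_i$. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image. The set $L^+$ is the continuous image of $L$ under $k\mapsto\delta_k$, and disjointness follows from signs and the number of atoms.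
\end{proof}

To prove extremality we need a bound on atoms that is stable under convex combinations and weak* limits. The labels provide it: an element of $W_2$ puts at most the weight $c_i$ on the fiber over $t_i$ and nothing on the other fibers. Let $\lambda=\sum_ic_i\delta_{t_i}\in M(M)$. By (M1), $\lambda(\{t_i\})=c_i$, and $\lambda(\{t\})\le c_1$ for every $t\in M$. Let $B_2$ be the weak*-closed convex hull of $W_2$.

\begin{lemma}\label{lem:B2}
Every $\beta\in B_2$ satisfies $\|\beta\|_{\mathrm{tv}}\le s$ and $|\beta(\{(A,t)\})|\le\lambda(\{t\})$ for all $(A,t)\in L$.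
\end{lemma}

\begin{proof}
Let $f\in C(L)$ and $\varphi\in C(M)$ satisfy $|f|\le\varphi\circ\pi$. Then $\omega_{\theta,B}(f)\le\sum_ic_i\varphi(t_i)=\lambda(\varphi)$. The inequality $\nu(f)\le\lambda(\varphi)$ defines a weak*-closed half-space, so $\beta(f)\le\lambda(\varphi)$. With $\varphi=1$ this gives $\|\beta\|_{\mathrm{tv}}\le s$. For $k=(A,t)$ let $f_n=\max\{0,1-n\,d_L(\cdot,k)\}$ and $\varphi_n=\max\{0,1-n\,d_M(\cdot,t)\}$. Then $|\pm f_n|\le\varphi_n\circ\pi$, because $d_L$ dominates the distance of the labels, so $|\beta(f_n)|\le\lambda(\varphi_n)$. The functions $f_n$ and $\varphi_n$ decrease pointwise to the indicators of $\{k\}$ and $\{t\}$, and dominated convergence gives the second bound.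
\end{proof}

\begin{proposition}\label{prop:ext}
The set of extreme points of $B^*$ is $W$.
\end{proposition}

\begin{proof}
\emph{Extreme points lie in $W$.} Let $f\in C(L)$. We have $\max_{\nu\in W_1}\nu(f)=\|f\|_\infty$. For fixed $B$, choosing $\theta_i$ as the sign of $f(B_i,t_i)$ gives $\max_\theta\omega_{\theta,B}(f)=\sum_ic_i|f(B_i,t_i)|$. This is a continuous function of $B$, so its maximum over $\mathcal O$ equals its supremum over the orbit, which is the second term in \eqref{eq:norm}. Hence $\|f\|_G=\max_{\nu\in W}\nu(f)$. By (F8), $B^*$ is the weak*-closed convex hull of $W$, and since $W$ is weak*-compact, (F9) applies.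

\emph{A decomposition of $B^*$.} Let $B_1=\{\gamma:\|\gamma\|_{\mathrm{tv}}\le1\}$. The sets $B_1$ and $B_2$ are convex, weak*-compact and contained in $B^*$; for $B_1$ this holds because $\|\cdot\|_\infty\le\|\cdot\|_G$. The set of all $a\beta+(1-a)\gamma$ with $a\in[0,1]$, $\beta\in B_2$, $\gamma\in B_1$ is the convex hull of $B_1\cup B_2$. It is weak*-compact as a continuous image of $[0,1]\times B_2\times B_1$, it contains $W$, and it lies in $B^*$. So it equals $B^*$. For $\nu=a\beta+(1-a)\gamma$ and $k\in L$, Lemma~\ref{lem:B2} gives
\[
|\nu(\{k\})|\le ac_1+(1-a),\qquad\|\nu\|_{\mathrm{tv}}\le as+(1-a).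
\]
Since $c_1<1<s$, every $\nu\in B^*$ has the following two properties.
\begin{enumerate}
\item[(i)] $|\nu(\{k\})|\le1$ for all $k$, and equality for some $k$ forces $a=0$, so $\nu\in B_1$.
\item[(ii)] $\|\nu\|_{\mathrm{tv}}\le s$, and equality forces $a=1$, so $\nu\in B_2$.
\end{enumerate}

\emph{Elements of $W_1$ are extreme.} Let $\theta\delta_k=\frac12(\nu'+\nu'')$ with $\theta=\pm1$ and $\nu',\nu''\in B^*$. The numbers $\nu'(\{k\})$ and $\nu''(\{k\})$ have average $\theta$ and modulus at most $1$, so both equal $\theta$. By (i), $\|\nu'\|_{\mathrm{tv}}\le1$, so the atom at $k$ exhausts the total variation and $\nu'=\theta\delta_k$. Then $\nu''=2\theta\delta_k-\nu'=\theta\delta_k$.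

\emph{Elements of $W_2$ are extreme.} Let $\omega=\omega_{\theta,B}=\frac12(\nu'+\nu'')$ with $\nu',\nu''\in B^*$. From $s=\|\omega\|_{\mathrm{tv}}\le\frac12(\|\nu'\|_{\mathrm{tv}}+\|\nu''\|_{\mathrm{tv}})$ and (ii) we get $\|\nu'\|_{\mathrm{tv}}=\|\nu''\|_{\mathrm{tv}}=s$ and $\nu',\nu''\in B_2$. Let $k_i=(B_i,t_i)$. The numbers $\nu'(\{k_i\})$ and $\nu''(\{k_i\})$ have average $\theta_ic_i$ and, by Lemma~\ref{lem:B2}, modulus at most $c_i$, so both equal $\theta_ic_i$. These atoms exhaust the total variation $s=\sum_ic_i$ of $\nu'$, so $\nu'=\omega$, and then $\nu''=\omega$.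
\end{proof}

If $T$ is a surjective linear isometry of $(C(L),\|\cdot\|_G)$, then $T^*$ is a linear weak*-homeomorphism of $M(L)$ that maps $B^*$ onto $B^*$. By Proposition~\ref{prop:ext},
\begin{equation}\label{eq:permute}
T^*\ \text{restricts to a weak*-homeomorphism of } W \text{ onto } W.
\end{equation}

\section{The lattice isometries}\label{sec:lattice}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
By \eqref{eq:easy} it remains to show that every $T\in\mathrm{ISO}(C(L),\|\cdot\|_G)$ lies in $\rho(G)$. Write $Tf=w\cdot(f\circ\tau)$ as in Lemma~\ref{lem:weighted}.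

\medskip\noindent\emph{Step 1: $w=1$.} For $k\in L$ we have $T^*\delta_k=w(k)\delta_{\tau(k)}$, and this measure lies in $W$ by \eqref{eq:permute}. It has one atom, so it is not in $W_2$. Thus it equals $\pm\delta_{\tau(k)}$, and $w(k)>0$ gives $w(k)=1$. So $Tf=f\circ\tau$ and $T^{-1}f=f\circ\tau^{-1}$.

\medskip\noindent\emph{Step 2: there is $B\in\mathcal O$ with $\tau(A_i,t_i)=(B_i,t_i)$ for all $i$.} The measure $\mu=\sum_ic_i\delta_{(A_i,t_i)}$ lies in $W_2$, so $T^*\mu=\sum_ic_i\delta_{\tau(A_i,t_i)}$ lies in $W$. It is positive of mass $s\ne1$, so it equals some $\omega_{\theta,B}$, and positivity forces $\theta_i=1$ for all $i$: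
\[
\sum_ic_i\delta_{\tau(A_i,t_i)}=\sum_ic_i\delta_{(B_i,t_i)} .
\]
On each side the points are distinct, on the left because $\tau$ is injective. Since the weights are distinct, each side has exactly one atom of mass $c_i$, and these atoms coincide.

\medskip\noindent\emph{Step 3: $\tau(A,t)=(\sigma(A),t)$ for some $\sigma\in\mathrm{Homeo}(K)$, and there are $g_n\in G$ with}
\begin{equation}\label{eq:star}
g_nD\to\sigma(D)\qquad(D\in\mathcal D).
\end{equation}
Since $K^{\mathbb N}$ is metrizable, there are $g_n\in G$ with $g_nA_i\to B_i$ for all $i$. Each $D\in\mathcal D$ occurs among the $A_i$, so $\sigma_0(D)=\lim_ng_nD$ exists, and $B_i=\sigma_0(A_i)$. In particular $B_i$ depends only on $A_i$ and not on the label. Step~2 reads $\tau(D,t)=(\sigma_0(D),t)$ for $t\in T_D$. Both sides are continuous in $t$, so by (M2) this holds for all $t\in M$. Hence $\pi\circ\tau=\pi$ on $\mathcal D\times M$, which is dense in $L$ by Lemma~\ref{lem:dense}, and so $\pi\circ\tau=\pi$ and $\pi\circ\tau^{-1}=\pi$ on $L$. Thus $\tau(A,t)=(\tau_t(A),t)$ with $\tau_t\in\mathrm{Homeo}(K)$ for each $t$. All $\tau_t$ agree with $\sigma_0$ on the dense set $\mathcal D$,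 so they equal one $\sigma\in\mathrm{Homeo}(K)$ extending $\sigma_0$.

\medskip\noindent\emph{Step 4: $\sigma(A)=hA$ for some $h\in\mathrm{Homeo}(Z)$.} If $D\subset E$ in $\mathcal D$, then $g_nD\subset g_nE$, and \eqref{eq:star} with (H2) gives $\sigma(D)\subset\sigma(E)$. If $A\subset B$ in $K$, take $D_n\subset E_n$ as in Lemma~\ref{lem:dense}. Then $\sigma(D_n)\subset\sigma(E_n)$, and continuity of $\sigma$ with (H2) gives $\sigma(A)\subset\sigma(B)$. The operator $T^{-1}$ is also a lattice isometry, and it is the composition with $\tau^{-1}(A,t)=(\sigma^{-1}(A),t)$. What has been proved so far, applied to $T^{-1}$, shows that $\sigma^{-1}$ preserves inclusion. Lemma~\ref{lem:order} provides $h$.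

\medskip\noindent\emph{Step 5: $h\in G$.} For $U\in\mathcal U$ we have $\overline U\in\mathcal D$, so \eqref{eq:star} gives $g_n\overline U\to h\overline U$. By Lemma~\ref{lem:uniform}, $g_n\to h$ uniformly, and $h\in G$ because $G$ is closed.

\medskip
Thus $Tf(A,t)=f(hA,t)$, that is, $T=\rho(h^{-1})\in\rho(G)$.
\end{proof}

Closedness of $G$ is used only in Step~5, and it is necessary. If $g_n\in G$ converge uniformly to $h\in\mathrm{Homeo}(Z)$, then $\rho(g_n^{\pm1})f\to f\circ\hat h^{\mp1}$ in norm, so every equivalent norm invariant under $\rho(G)$ is invariant under composition with $\hat h$.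

\section{The linear isometries}\label{sec:linear}

A linear isometry $T$ is not known in advance to be a weighted composition operator, so we must rule out that $T^*$ mixes $W_1$ with $W_2$. The topology of $W$ does this: the factor $\{\pm1\}^{\mathbb N}$ leaves no room in $W_2$ for a connected open set.

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
The operators $\pm\rho(g)$ are isometries by \eqref{eq:easy}. Let $L$ be connected and let $T$ be a surjective linear isometry of $(C(L),\|\cdot\|_G)$. By Lemma~\ref{lem:W}, $W$ is the disjoint union of the compact sets $L^+$, $-L^+$, $W_2$, so each of them is clopen in $W$. The set $L^+$ is connected, as a continuous image of $L$. By \eqref{eq:permute}, $T^*(L^+)$ is nonempty, connected and open in $W$, and by connectedness it lies in one of the three pieces.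

Suppose that $T^*(L^+)\subset W_2$, and identify $W_2$ with $\{\pm1\}^{\mathbb N}\times\mathcal O$ by Lemma~\ref{lem:W}. The projection of $T^*(L^+)$ to $\{\pm1\}^{\mathbb N}$ is connected, hence a single point, since this space is totally disconnected. It is also open, since projections are open maps. But $\{\pm1\}^{\mathbb N}$ has no isolated points, a contradiction.

So $T^*(L^+)\subset L^+$ or $T^*(L^+)\subset-L^+$, and after replacing $T$ by $-T$ we may assume the first. The same argument for $T^{-1}$ shows that $(T^*)^{-1}(L^+)$ lies in $L^+$ or in $-L^+$. It contains $L^+$, because $T^*(L^+)\subset L^+$, so it lies in $L^+$. Hence for each $k$ there are $k',k''\in L$ with $Tf(k)=f(k')$ and $T^{-1}f(k)=f(k'')$ for all $f$. Evaluations preserve suprema, so $T$ and $T^{-1}$ are lattice homomorphisms, and $T\in\rho(G)$ by part~(2).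
\end{proof}

Connectedness cannot be dropped. If $C$ is a clopen subset of $L$ with $\emptyset\ne C\ne L$ and $v=1$ on $C$, $v=-1$ off $C$, then $f\mapsto vf$ preserves $|f|$, so it is a linear isometry for every lattice norm. It sends $1$ to $v\neq\pm1$, whereas $\pm\rho(g)1=\pm1$.

\section{The Hilbert cube, the interval and the Cantor set}\label{sec:apply}

It remains to choose $Z$ and $M$ so that $2^Z\times M$ is a familiar space. A homeomorphism $\phi:L\to L'$ induces the lattice isometry $f\mapsto f\circ\phi^{-1}$ of $C(L)$ onto $C(L')$ for the supremum norms. It transports representations, norms and their distortion, and so it transports displays.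

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $G$ be Polish. By (F1) we may take $G$ to be a closed subgroup of $\mathrm{Homeo}(Q)$. Theorem~\ref{thm:main}(1),(2) with $Z=Q$ and $M=[0,1]$ displays $G$ on $C(L)$, $L=2^Q\times[0,1]$, with the stated bound on the norm. By (F5), $L$ is homeomorphic to $Q\times[0,1]$, which is homeomorphic to $Q$ by a shift of coordinates. The space $C(Q)$ is separable because $Q$ is compact metrizable.

Conversely, let $\rho$ be a display of $G$ on a separable Banach lattice $E$, with $\rho(G)=\mathrm{ISO}(E,\|\cdot\|')$. Let $\mathcal I$ be the group of all surjective isometries of the separable complete metric space $(E,\|\cdot\|')$, which is Polish by (F3). The vector and lattice operations are norm-continuous, so the identities that express linearity and $T(x\vee y)=Tx\vee Ty$ define a closed subset of $\mathcal I$. An invertible lattice homomorphism $T$ has a lattice homomorphism as inverse, since $T(T^{-1}x\vee T^{-1}y)=x\vee y$. So this closed subset is $\mathrm{ISO}(E,\|\cdot\|')$, which is therefore Polish. The norms being equivalent, its topology is the strong operator topology of $E$, and $G\cong\rho(G)$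 is Polish.
\end{proof}

The positive answer to the question does not need (F5): the lattice $C(2^Q\times[0,1])$ is separable because $2^Q\times[0,1]$ is compact metrizable.

\begin{remark}
The distortion $1+\varepsilon$ in Theorem~\ref{thm:answer} can be arbitrarily close to $1$. Distortion exactly $1$ means that the new norm is a multiple of the supremum norm, whose group of lattice isometries is $\mathrm{Homeo}(Q)$ by Lemma~\ref{lem:homeo}. So distortion $1$ is possible only for $G\cong\mathrm{Homeo}(Q)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:further}(a)]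
Let $G$ and $L=2^Q\times[0,1]\cong Q$ be as in the previous proof. Since $Q$ is connected, Theorem~\ref{thm:main}(3) shows that the map $(g,\theta)\mapsto\theta\rho(g)$ sends $G\times\{-1,1\}$ onto the linear isometry group $\Gamma$ of $(C(L),\|\cdot\|_G)$. It is a continuous homomorphism. It is injective: if $\theta\rho(g)=I$, then evaluation at the function $1$ gives $\theta=1$, and $\rho$ is injective. If $\theta_n\rho(g_n)\to\theta\rho(g)$ in SOT, then evaluation at $1$ gives $\theta_n\to\theta$, so $\theta_n=\theta$ for large $n$; hence $\rho(g_n)\to\rho(g)$, and $g_n\to g$ by Theorem~\ref{thm:main}(1). So $\Gamma\cong G\times\{-1,1\}$ as topological groups. By (F6) there is a Banach space isomorphism $J:C[0,1]\to C(L)$. The norm $f\mapsto\|Jf\|_G$ is an equivalent norm on $C[0,1]$ with isometry group $J^{-1}\Gamma J$, and conjugation by $J$ is a homeomorphism for the strong operator topologies.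
\end{proof}

The isomorphism $J$ is only linear and bicontinuous, so part (a) makes no assertion about the order or about the supremum norm of $C[0,1]$.

\begin{proof}[Proof of Theorem~\ref{thm:further}(b)]
A display is in particular a topological embedding of $G$ into $\mathrm{ISO}(C(K),\|\cdot\|_\infty)$, which is $\mathrm{Homeo}(K)$ by Lemma~\ref{lem:homeo}. Since $C(K)$ is separable, $G$ is Polish by Theorem~\ref{thm:answer}, and its image is closed by (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:further}(c)]
We use the metric $d(x,y)=2^{-\min\{i:\,x_i\ne y_i\}}$ on $\Delta$. For maps $g,h:\Delta\to\Delta$ we have $D_\Delta(g,h)<2^{-N}$ if and only if $gx$ and $hx$ have the same first $N$ coordinates for every $x$.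

\emph{Necessity.} By (b), $G$ is a closed subgroup of $\mathrm{Homeo}(\Delta)$, hence Polish. The open ball $H_N=\{h:D_\Delta(h,\mathrm{id})<2^{-N}\}$ consists of the homeomorphisms that leave the first $N$ coordinates of every point unchanged, and these form a subgroup. The groups $G\cap H_N$ are a base at $1$ of open subgroups of $G$.

\emph{Sufficiency.} By (F4) we may take $G$ to be a subgroup of $S_\infty$. Let $S_\infty$ act on $\Delta$ by permuting coordinates, $(\kappa x)_i=x_{\kappa^{-1}(i)}$. This is a homomorphism into $\mathrm{Homeo}(\Delta)$. Two permutations $\kappa,\kappa'$ give the same $i$-th output coordinate for all $x$ if and only if $\kappa^{-1}(i)=\kappa'^{-1}(i)$, since two different coordinates are separated by some $x$. So the induced homeomorphisms are at distance less than $2^{-N}$ if and only if $\kappa^{-1}$ and $\kappa'^{-1}$ agree on $\{1,\dots,N\}$. Inversion is a homeomorphism of $S_\infty$, so for fixed $\kappa$ these conditions describe a neighborhood base of $\kappa$. Hence $S_\infty\to\mathrm{Homeo}(\Delta)$ is a topological embedding, and the image of the Polish group $G$ is closed by (F2).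

Theorem~\ref{thm:main}(1),(2) with $Z=M=\Delta$ displays $G$ on $C(2^\Delta\times\Delta)$. The space $2^\Delta\times\Delta$ is nonempty, compact and metrizable, and it has no isolated points because the factor $\Delta$ has none. The maxima and minima in the definition of $d_H$ are attained, so $d_H$ takes its values in $\{0\}\cup\{2^{-j}:j\ge1\}$. For a radius outside this set the open ball equals the closed ball, so $2^\Delta$ has a base of clopen sets, and so does $2^\Delta\times\Delta$. By (F7), $2^\Delta\times\Delta$ is homeomorphic to $\Delta$.
\end{proof}

The group constructed for part (d) is countable and discrete, hence Polish and non-archimedean. By part (c) it is displayable on $C(\Delta)$, although not through its given action on $\Delta$.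

\begin{thebibliography}{Usp86}

\bibitem[BK]{BK} Becker and Kechris.

\bibitem[CS78]{CS78} Curtis and Schori, Fund. Math. 101 (1978).

\bibitem[Fer11]{Fer11} Ferenczi and Rosendal.

\bibitem[Kec]{Kec} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem[OT24]{OT24} Timur Oikhberg and Mary Angelica Tursi, \emph{Lattice renormings of $C_0(X)$ spaces}, arXiv:2405.11148 (2024).

\bibitem[Usp86]{Usp86} Uspenskij, 1986.

\end{thebibliography}
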